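# Betti sequences of maximal granularity over complete intersections

## 1. Guessing that $R/\mathfrak m^2$ attains the bound

Over a complete intersection, the Betti numbers of a module eventually follow one polynomial in even degrees and one in odd degrees. There is a general bound on how far apart the two polynomials can be. We ask whether over *every* complete intersection some module reaches that bound. The first guess is: yes, and the smallest natural module after the residue field, namely $R/\mathfrak m^2$, already does it. The "yes" will turn out to be right. The witness works on the easiest rings and then fails on a ring with three equations; understanding that failure leads to the proof.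

Throughout, a local ring $(R,\mathfrak m,k)$ is commutative noetherian with maximal ideal $\mathfrak m$ and residue field $k=R/\mathfrak m$, and modules are finitely generated. Let $\operatorname{edim}R$ be the minimal number of generators of $\mathfrak m$ and $\operatorname{codim}R=\operatorname{edim}R-\dim R$.

**Definition (complete intersection).** $R$ is a complete intersection (c.i.) if its $\mathfrak m$-adic completion $\widehat R$ is a regular local ring modulo an ideal generated by a regular sequence.

Three rings will serve as tests:
$$R_1=k[[x,y]]/(x^3,y^3),\qquad R_2=k[[x,y,z]]/(x^2,y^3,z^3),\qquad R_3=k[[x,y,z]]/(x^2,\;xy+z^3,\;y^4).$$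
Each has finite length; in $R_3$ we have $x^2=y^4=0$ and $z^6=(xy)^2=0$. So in each case the number of equations equals the dimension of the power series ring. A power series ring is Cohen–Macaulay, so these equations form a regular sequence. All equations lie in the square of the maximal ideal, so $\operatorname{edim}$ is $2,3,3$ and $\operatorname{codim}$ is also $2,3,3$.

**Definition (granularity).** Let $\beta_i^R(M)$ be the rank of the $i$th module in a minimal free resolution of $M$. By Gulliksen, when $R$ is c.i. there are polynomials $\beta^{R,M}_{\mathsf{even}},\beta^{R,M}_{\mathsf{odd}}\in\mathbb Q[x]$ of degree $<\operatorname{codim}R$ (with $\deg(0):=-1$) such that $\beta^R_i(M)$ equals $\beta^{R,M}_{\mathsf{even}}(i)$ for even $i\gg0$ and $\beta^{R,M}_{\mathsf{odd}}(i)$ for odd $i\gg0$. The granularity of $M$ is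
$$\operatorname{gn}_R(M)=\deg\big(\beta^{R,M}_{\mathsf{even}}-\beta^{R,M}_{\mathsf{odd}}\big)+1 .$$
The Betti sequence is *eventually polynomial* if $\operatorname{gn}_R(M)=0$, that is, if the two polynomials agree; otherwise it is *non-polynomial*.

For example, a Betti sequence $1,3,4,6,7,9,\dots$ with $\beta_i=\frac32i+1$ for even $i$ and $\beta_i=\frac32i+\frac32$ for odd $i$ has difference $-\frac12$, a nonzero constant, so its granularity is $1$.

**Definition (quadratic codimension).** Let $\operatorname{gr}R$ be the associated graded ring and $\pi\colon\operatorname{Sym}_k(\mathfrak m/\mathfrak m^2)\twoheadrightarrow\operatorname{gr}R$ the canonical map. The quadratic codimension $\operatorname{codim}\operatorname{q}R$ is the height of the ideal generated by the quadratic forms in $\operatorname{Ker}\pi$.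

We will see in Section 3 that, when $R=Q/I$ with $Q$ regular and $I$ inside the square of its maximal ideal, the quadratic forms in $\operatorname{Ker}\pi$ are spanned by the degree $2$ parts of the equations. For $R_1$ there are none. For $R_2$ they are spanned by $x^2$, and for $R_3$ by $x^2$ and $xy$. The ideal $(x^2,xy)$ is nonzero and lies in $(x)$, so it has height $1$. Hence $\operatorname{codim}\operatorname{q}$ is $0,1,1$, and
$$n:=\operatorname{codim}R-\operatorname{codim}\operatorname{q}R$$
equals $2$ for all three rings. In general $n\ge0$, because by the same fact the quadrics generate an ideal with at most $\operatorname{codim}R$ generators, and Krull's height theorem applies.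

**Known result.** Every module $M$ over a c.i. local ring $R$ satisfies
$$\operatorname{gn}_R(M)\le\max\{\operatorname{codim}R-\operatorname{codim}\operatorname{q}R-1,\,0\}.\tag{1}$$
The bound is optimal in this sense: for every pair of integers $c\ge q\ge0$ there are a c.i. local ring $R$ with $(\operatorname{codim}R,\operatorname{codim}\operatorname{q}R)=(c,q)$ and a cyclic $R$-module $S$ with $\operatorname{gn}_R(S)=\max\{c-q-1,0\}$.

Here optimality allows us to choose the ring. The question, from Avramov, Seceleanu and Yang, "Polynomial growth of Betti sequences over local rings", arXiv:2208.04770 (2022), fixes the ring. Let $R$ be *any* c.i. local ring with $n\ge2$. Does $R$ have modules with non-polynomial Betti sequences? Does it have modules of maximal granularity $n-1$? (For $n\le1$ the maximal possible granularity is $0$, which is always attained.) We will prove that both answers are **yes**.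

It helps to read granularity off a generating function. This lemma will be used in every computation.

**Lemma 1.** Suppose $\sum_i\beta_i^R(M)t^i$ is a rational function with poles only at $t=\pm1$. Let $\sum_{u=1}^vB_u(1+t)^{-u}$ be the part at $-1$ of its partial fraction decomposition, with $B_v\ne0$ if $v\ge1$. Then $\operatorname{gn}_R(M)=v$: the granularity is the order of the pole at $t=-1$, and it is $0$ if there is no pole. If $v\ge1$, the leading term of $\beta^{R,M}_{\mathsf{even}}-\beta^{R,M}_{\mathsf{odd}}$ is $\dfrac{2B_v}{(v-1)!}x^{v-1}$.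

*Proof.* The coefficient of $t^i$ in $(1-t)^{-u}$ is $\binom{i+u-1}{u-1}$, and in $(1+t)^{-u}$ it is $(-1)^i\binom{i+u-1}{u-1}$. The polynomial part affects only finitely many $i$. So for $i\gg0$ we have $\beta_i=a(i)+(-1)^ib(i)$, where $a$ and $b$ are polynomials and $b(x)=\sum_{u=1}^vB_u\binom{x+u-1}{u-1}$. Since a polynomial is determined by its values at infinitely many points, $\beta_{\mathsf{even}}=a+b$ and $\beta_{\mathsf{odd}}=a-b$, with difference $2b$. As $\binom{x+u-1}{u-1}$ has leading term $x^{u-1}/(u-1)!$, the polynomial $2b$ has degree $v-1$ and the stated leading term. $\square$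

## 2. $R/\mathfrak m^2$ over $k[[x,y]]/(x^3,y^3)$, by hand

Start with one variable. Over $k[[x]]/(x^a)$, $a\ge2$, each nonzero module $(x^b)/(x^a)$ is resolved by alternating multiplications by powers of $x$. So $k$ has all Betti numbers $1$, and $R/\mathfrak m^2$ is free for $a=2$ and has all Betti numbers $1$ for $a\ge3$. The granularity is $0$, as it must be since $n\le1$.

For $R_1$ we need the resolution of $k$. Over $k[x]/(x^3)$ it has one basis element in each degree. Call them $Y^{(p)}$ in degree $2p$ and $XY^{(p)}$ in degree $2p+1$, with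
$$d(XY^{(p)})=x\,Y^{(p)},\qquad d(Y^{(p)})=x^2\,XY^{(p-1)}.$$
Since $R_1=k[x]/(x^3)\otimes_kk[y]/(y^3)$, the tensor product of two such complexes is a minimal resolution $F$ of $k$ over $R_1$, by Künneth. Its basis elements are $X_1^{\epsilon_1}X_2^{\epsilon_2}Y_1^{(p_1)}Y_2^{(p_2)}$ with $\epsilon_i\in\{0,1\}$. There are
$$\tau_i=i+1$$
of them in degree $i$, so $\beta_i(k)=i+1$, an honest polynomial. The module $k$ does not help.

Now $R/\mathfrak m^2$ with $R=R_1$. Apply $F\otimes_R-$ to $0\to\mathfrak m/\mathfrak m^2\to R/\mathfrak m^2\to k\to0$ and take homology. Put $T=k\otimes_RF$. The outer terms give $T_i\otimes_k\mathfrak m/\mathfrak m^2=T_i^{\,2}$ and $T_i$. The connecting map $T_i\to T_{i-1}^{\,2}$ only sees $d$ modulo $\mathfrak m^2$. There the terms with $x^2$ and $y^2$ vanish, and $d$ is $x\partial_{X_1}+y\partial_{X_2}$, where $\partial_{X_l}$ is contraction of $X_l$. So the connecting map is $\tau\mapsto(\partial_{X_1}\tau,\partial_{X_2}\tau)$. Its kernel consists of the elements containing neither $X_1$ nor $X_2$, so its dimension $\kappa_i$ is $i/2+1$ for even $i$ and $0$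 for odd $i$. The long exact sequence gives
$$\beta_i(R/\mathfrak m^2)=(2\tau_i-\tau_{i+1}+\kappa_{i+1})+\kappa_i=i+\kappa_i+\kappa_{i+1}=\begin{cases}\tfrac32i+1,& i\text{ even},\\[2pt] \tfrac32i+\tfrac32,& i\text{ odd}.\end{cases}$$
This is the sequence $1,3,4,6,7,9,\dots$ of Section 1. The granularity is $1=n-1$, and the guess passes. We now repeat this computation over an arbitrary c.i. ring.

## 3. Tate's resolution of $k$ modulo $\mathfrak m^2$

Fix a c.i. local ring $R$ and put
$$e=\operatorname{edim}R,\quad c=\operatorname{codim}R,\quad q=\operatorname{codim}\operatorname{q}R,\quad n=c-q,\qquad\text{so}\quad e-c=\dim R\ge0 .$$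
Put $P=\operatorname{Sym}_k(\mathfrak m/\mathfrak m^2)$ and $A=P/(\text{quadratic forms in }\operatorname{Ker}\pi)$. For an ideal of a polynomial ring over a field, height plus dimension of the quotient is the number of variables, so $\dim A=e-q$.

**Reduction to $R=Q/I$.** This step gives us equations to work with. We will only compute Betti numbers of modules $M$ with $\mathfrak m^2M=0$. For such $M$ we have $\widehat R\otimes_RM=M$, and flat base change shows that the Betti numbers over $R$ and over $\widehat R$ agree. The rings $R/\mathfrak m^2$ and $\operatorname{gr}R$ and the numbers $e,c,q$ do not change either. So for these computations we may assume $R=Q/I$, where $(Q,\mathfrak n,k)$ is regular local and $I$ is generated by a regular sequence $f_1,\dots,f_{c'}$. If some $f_j\notin\mathfrak n^2$, then $Q/(f_j)$ is again regular and the images of the other $f$'s form a regular sequence in it (regular sequences in local rings may be permuted), so we replace $Q$ by $Q/(f_j)$. After finitely many such steps $I\subseteq\mathfrak n^2$. Then $\mathfrak n/\mathfrak n^2=\mathfrak m/\mathfrak m^2$,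 so $\dim Q=\operatorname{edim}Q=e$ and $c'=\dim Q-\dim R=c$.

**The quadrics.** This step identifies $A$. Fix minimal generators $x_1,\dots,x_e$ of $\mathfrak n$ with classes $\xi_l\in\mathfrak n/\mathfrak n^2=\mathfrak m/\mathfrak m^2$, so that $P=k[\xi_1,\dots,\xi_e]=\operatorname{gr}Q$. As $f_j\in\mathfrak n^2$, we can write
$$f_j=\sum_ia_{ji}x_i,\qquad a_{ji}\in\mathfrak n,\qquad a_{ji}\equiv\sum_l\alpha_{jil}x_l\pmod{\mathfrak n^2},\qquad\alpha_{jil}\in Q.\tag{2}$$
Let bars denote classes in $k$ and put $q_j=\sum_{i,l}\bar\alpha_{jil}\xi_l\xi_i\in P_2$; this is the class of $f_j$ in $\mathfrak n^2/\mathfrak n^3$. The degree $2$ part of $\operatorname{Ker}\pi$ is the kernel of $\mathfrak n^2/\mathfrak n^3\to\mathfrak m^2/\mathfrak m^3=\mathfrak n^2/(\mathfrak n^3+I)$, that is, $(I+\mathfrak n^3)/\mathfrak n^3$. It is spanned by $q_1,\dots,q_c$, because $\mathfrak nf_j\subseteq\mathfrak n^3$. Hence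
$$A=P/(q_1,\dots,q_c).$$
The $q_j$ may be zero or linearly dependent.

**Variables and operators.** Let
$$T=\Lambda_k(X_1,\dots,X_e)\otimes_k\Gamma_k(Y_1,\dots,Y_c),\qquad|X_i|=1,\quad|Y_j|=2.$$
Here $\Gamma$ is the divided power algebra, of which we only use the basis $Y_1^{(p_1)}\cdots Y_c^{(p_c)}$, $p_j\ge0$. Let $\chi_j$ be the $\Lambda$-linear operator lowering the exponent of $Y_j$ by one (and giving $0$ if $p_j=0$). Let $\partial_{X_l}$ be the $\Gamma$-linear odd derivation with $\partial_{X_l}X_i=\delta_{il}$. The same notation is used over any base ring. With $\tau_i=\dim_kT_i$,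
$$T(t):=\sum_i\tau_it^i=\frac{(1+t)^e}{(1-t^2)^c}=\frac{(1+t)^{e-c}}{(1-t)^c}.\tag{3}$$

**A square computed once.** We need the following identity over two different rings. Let $B$ be a commutative ring, $u_l,b_{ji}\in B$, and consider $\partial=\sum_lu_l\partial_{X_l}$ and $w_j=\sum_ib_{ji}X_i$, the latter acting by left multiplication. Then
$$\Big(\partial+\sum_jw_j\chi_j\Big)^2=\sum_j\Big(\sum_ib_{ji}u_i\Big)\chi_j .\tag{4}$$
Indeed, $\partial^2=0$ because $\partial_{X_l}^2=0$ and $\partial_{X_l}\partial_{X_{l'}}=-\partial_{X_{l'}}\partial_{X_l}$. Next, $\big(\sum_jw_j\chi_j\big)^2=\sum_{j,j'}w_jw_{j'}\chi_j\chi_{j'}=0$, since $w_j^2=0$, $w_jw_{j'}=-w_{j'}w_j$, and the $\chi$'s commute with each other and with the $w$'s. Finally, $\partial$ is an odd derivation commuting with $\chi_j$, so $\partial w_j\chi_j+w_j\chi_j\partial=\partial(w_j)\chi_j$, and $\partial(w_j)=\sum_ib_{ji}u_i$. All of this holds in characteristic $2$ as well.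

**Tate's theorem.** Let $F=R\langle X_1,\dots,X_e;Y_1,\dots,Y_c\rangle$ be the free $R$-module $\Lambda\otimes\Gamma$ over $R$ with
$$d=\sum_lx_l\partial_{X_l}+\sum_j\Big(\sum_ia_{ji}X_i\Big)\chi_j .$$
By (4), $d^2=\sum_jf_j\chi_j$, which is $0$ over $R$. Tate (*Homology of Noetherian rings and local rings*, Illinois J. Math. 1 (1957), Theorem 4) proved that $F$ is a free resolution of $k$ over $R$. It is minimal because $x_l$ and $a_{ji}$ map into $\mathfrak m$. Moreover $k\otimes_RF=T$. For $R_1$ this is the resolution of Section 2.

**The linear part of $d$.** For the connecting map we need $d$ modulo $\mathfrak m^2F$. By (2), modulo $\mathfrak m^2F$,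
$$d\equiv\sum_lx_l\widetilde\partial_l,\qquad\widetilde\partial_l=\partial_{X_l}+\sum_{j,i}\alpha_{jil}X_i\chi_j .$$
Let $\partial_l\colon T\to T$ be the map of degree $-1$ given by the same formula with $\bar\alpha_{jil}$:
$$\partial_l=\partial_{X_l}+\sum_{j,i}\bar\alpha_{jil}X_i\chi_j .\tag{5}$$

**The relations between the $\partial_l$.** On $P\otimes_kT$ put $D=\sum_l\xi_l\partial_l$. Then $D=\sum_l\xi_l\partial_{X_l}+\sum_jz_j\chi_j$ with $z_j=\sum_i\big(\sum_l\bar\alpha_{jil}\xi_l\big)X_i$. So (4) with $B=P$ and $u_l=\xi_l$ gives
$$D^2=\sum_jq_j\chi_j .\tag{6}$$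
Compare coefficients of monomials in the $\xi$'s. For $l<l'$, the operator $\partial_l\partial_{l'}+\partial_{l'}\partial_l$ equals $\sum_j(\text{coefficient of }\xi_l\xi_{l'}\text{ in }q_j)\,\chi_j$, and $\partial_l^2$ equals $\sum_j(\text{coefficient of }\xi_l^2\text{ in }q_j)\,\chi_j$.

## 4. Where $R/\mathfrak m^2$ stops working

The computation of Section 2 carries over to any module killed by $\mathfrak m^2$.

**Lemma 2.** Let $M$ be a finitely generated $R$-module with $\mathfrak m^2M=0$. Put $M_0=M/\mathfrak mM$, $M_1=\mathfrak mM$, $m_i=\dim_kM_i$. Define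
$$\delta_i\colon T_i\otimes_kM_0\to T_{i-1}\otimes_kM_1,\qquad\delta_i(\tau\otimes u)=\sum_l\partial_l(\tau)\otimes\xi_lu,$$
and $\kappa(t)=\sum_i\kappa_it^i$ with $\kappa_i=\dim_k\operatorname{Ker}\delta_i$. Then
$$\sum_i\beta^R_i(M)t^i=\Big(1+\frac1t\Big)\kappa(t)+T(t)\Big(m_1-\frac{m_0}t\Big).$$

*Proof.* Apply $F\otimes_R-$ to $0\to M_1\to M\to M_0\to0$; the result is an exact sequence of complexes because $F$ is free. As $F$ is minimal and $M_0,M_1$ are killed by $\mathfrak m$, the outer complexes are $T\otimes_kM_1$ and $T\otimes_kM_0$ with zero differential.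

We compute the connecting map $\operatorname{Tor}_i(k,M_0)\to\operatorname{Tor}_{i-1}(k,M_1)$. Let $\tau$ be a standard basis element of degree $i$ and $u\in M_0$. Lift $\tau\otimes u$ to $\tau\otimes\tilde u\in F_i\otimes_RM$ and apply $d\otimes1$. Since $\mathfrak m^2M=0$, only $d$ modulo $\mathfrak m^2F$ matters, and the result is $\sum_l\widetilde\partial_l(\tau)\otimes x_l\tilde u\in F_{i-1}\otimes\mathfrak mM$. As $\mathfrak mM$ is a $k$-space, this is the element $\sum_l\partial_l(\tau)\otimes\xi_lu$ of $T_{i-1}\otimes_kM_1$. Elements $\tau\otimes u$ span, so the connecting map is $\delta_i$.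

The long exact sequence gives
$$\beta_i(M)=\dim\operatorname{Coker}\delta_{i+1}+\dim\operatorname{Ker}\delta_i=\big[m_1\tau_i-(m_0\tau_{i+1}-\kappa_{i+1})\big]+\kappa_i .$$
Multiply by $t^i$ and sum over $i\ge0$:
$$\sum_i\beta_i(M)t^i=m_1T(t)-m_0\,\frac{T(t)-\tau_0}{t}+\frac{\kappa(t)-\kappa_0}{t}+\kappa(t).$$
As $\delta_0=0$, we have $\kappa_0=m_0\tau_0$, and the constants cancel. $\square$

For $M=R/\mathfrak m^2$ we have $M_0=k$ and $M_1=P_1$, so $\operatorname{Ker}\delta_i$ is the common kernel of $\partial_1,\dots,\partial_e$ on $T_i$. We can find it for every $R$.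

**Remark 3.** Let $r$ be the dimension of the *linear span* of the quadratic forms in $\operatorname{Ker}\pi$. Then $\operatorname{gn}_R(R/\mathfrak m^2)=\max\{c-r-1,0\}$.

*Check.* Changing the generators $f_j$ of $I$ by an invertible matrix over $Q$, we may assume that $q_1,\dots,q_r$ are linearly independent and $q_{r+1}=\dots=q_c=0$. (Any $c$ generators of $I$ again form a regular sequence.) For $j>r$ we have $f_j\in\mathfrak n^3$, so we may choose $a_{ji}\in\mathfrak n^2$ and $\alpha_{jil}=0$. Let $u\in T$ be killed by all $\partial_l$. By the relations after (6), $u$ is killed by $\sum_{j\le r}(\text{coefficient of }\xi_l\xi_{l'}\text{ in }q_j)\chi_j$ for all $l\le l'$. Since $q_1,\dots,q_r$ are linearly independent, these coefficient vectors span $k^r$. So $\chi_1u=\dots=\chi_ru=0$, that is, $u$ involves none of $Y_1,\dots,Y_r$. On such elements $\partial_l=\partial_{X_l}$, so $u$ involves no $X_l$. Conversely every element of $\Gamma_k(Y_{r+1},\dots,Y_c)$ is killed by all $\partial_l$. Hence $\kappa(t)=(1-t^2)^{-(c-r)}$, and Lemma 2 gives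
$$\sum_i\beta_i(R/\mathfrak m^2)t^i=\frac{(1+t)^{1-(c-r)}}{t(1-t)^{c-r}}+\frac{(1+t)^{e-c}}{(1-t)^c}\Big(e-\frac1t\Big).\tag{7}$$
There is no pole at $0$ because the left side is a power series, so all poles are at $\pm1$. The second summand has no pole at $-1$, and the first has one of order $\max\{c-r-1,0\}$. Apply Lemma 1. $\square$

So for $n\ge2$ the module $R/\mathfrak m^2$ has maximal granularity $c-q-1$ exactly when $r=q$. For $R_2$ we have $r=q=1$, and (7) simplifies to $\frac{1+3t}{(1+t)(1-t)^3}$, with a simple pole at $-1$: the guess passes again. For $R_3$ the quadrics $x^2,xy$ span a space of dimension $r=2$ but have height $q=1$. Here (7) becomes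
$$\frac1{t(1-t)}+\frac{3t-1}{t(1-t)^3}=\frac{(1-t)^2+3t-1}{t(1-t)^3}=\frac{1+t}{(1-t)^3},\qquad\text{that is,}\qquad\beta_i(R_3/\mathfrak m^2)=(i+1)^2 .$$
(For $i=1$ this says that $\mathfrak m^2$ needs $6-2=4$ generators, as it should.) The Betti sequence is polynomial although $n=2$. The second half of the guess is false.

The exact point of failure is that $R/\mathfrak m^2$ sees the quadrics only through their linear span, because only $P_0$ and $P_1$ enter its multiplication map. Height is a statement about $\dim A$, so about the growth of $A$ in high degrees. We need modules killed by $\mathfrak m^2$ whose $\kappa(t)$ records the whole Hilbert series of something over $A$.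

## 5. Prolonging the connecting map to a complex

Return to $R_1$, where all $q_j=0$. The map $T_i\to T_{i-1}\otimes P_1$ is the start of a longer sequence
$$T_i\otimes P_0\to T_{i-1}\otimes P_1\to T_{i-2}\otimes P_2\to\cdots,\qquad\delta=\sum_l\partial_l\otimes\xi_l .$$
Here this is a sum of strands of the Koszul complex, exact to the right of its first term. So $\kappa_i$ is an Euler characteristic, and $\kappa(t)=T(t)H_P(-t)$. Indeed $\frac{1}{(1-t)^2}\cdot\frac1{(1+t)^2}=\frac1{(1-t^2)^2}$, which agrees with Section 2. In $H_P(-t)$ the pole of the Hilbert series at $1$ has moved to $t=-1$, and its order is a dimension.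

For general $R$, replace $P$ by a graded $P$-module $N$. By (6), $\delta^2=0$ on $T\otimes_kN$ as soon as every $q_j$ kills $N$. For exactness we want the Koszul homology of $N$ to vanish wherever the second tensor factor has positive degree.

**Definition (linear module).** A graded $P$-module $N$ is *linear* if it is finitely generated, $N_j=0$ for $j<0$, and $\operatorname{Tor}^P_i(k,N)_{i+j}=0$ for all $i$ and all $j\ne0$.

Examples: $P$ is linear, and so is $k$, since $\operatorname{Tor}^P_i(k,k)$ lives in degree $i$. The $k[\xi]$-module $k[\xi]/(\xi^2)$ is not linear, since its $\operatorname{Tor}_1$ lives in degree $2$. But its truncation in degrees $\ge1$, shifted to start in degree $0$, is $k$, which is linear. A linear module is generated in degree $0$ (take $i=0$), so $P_1\otimes N_0\to N_1$ is onto.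

**Definition (the module $M_N$).** For linear $N$, let $M_N$ be the $R$-module with
$$\mathfrak m^2M_N=0,\qquad M_N/\mathfrak mM_N\cong N_0,\qquad\mathfrak mM_N\cong N_1,$$
whose multiplication $\mathfrak m/\mathfrak m^2\otimes_kM_N/\mathfrak mM_N\to\mathfrak mM_N$ is the map $P_1\otimes N_0\to N_1$. Explicitly, with $b=\dim_kN_0$, put $M_N=R^b/W'$, where $W'\subseteq\mathfrak mR^b$ is the preimage of $\operatorname{Ker}(P_1\otimes N_0\to N_1)\subseteq P_1\otimes_kN_0=\mathfrak mR^b/\mathfrak m^2R^b$.

Here $W'$ is a submodule since $\mathfrak mW'\subseteq\mathfrak m^2R^b\subseteq W'$, and $\mathfrak mM_N=\mathfrak mR^b/W'\cong N_1$ by surjectivity. Conversely, a module $M$ with $\mathfrak m^2M=0$ is determined up to isomorphism by its multiplication map: write $M=R^b/W$ with $R^b\to M$ minimal; then $\mathfrak m^2R^b\subseteq W\subseteq\mathfrak mR^b$, and $W/\mathfrak m^2R^b$ is the kernel of that map. Clearly $M_N$ has finite length. For $N=P$ we get $M_P=R/\mathfrak m^2$, and for $N=k$ we get $M_k=k$.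

**Lemma 4.** Let $N$ be a linear graded $P$-module with $q_jN=0$ for all $j$. For $M=M_N$ we have $\kappa(t)=T(t)\,H_N(-t)$, where $H_N$ is the Hilbert series of $N$.

*Proof.* **Step 1: a complex.** The aim is to place $\operatorname{Ker}\delta_h$ at the end of a finite complex. On $T\otimes_kN$ put $\delta=\sum_l\partial_l\otimes\xi_l$. It maps $T_i\otimes N_j$ to $T_{i-1}\otimes N_{j+1}$, and on $T_i\otimes N_0$ it is the map $\delta_i$ of Lemma 2 for $M_N$. It is obtained from the $P$-linear map $D$ of (6) by applying $-\otimes_PN$. So $\delta^2$ is induced by $\sum_jq_j\chi_j$, which is $0$ as $q_jN=0$.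

**Step 2: exactness at $T_i\otimes N_j$ for $j\ge1$.** The aim is to compare $\delta$ with the Koszul differential. Grade $T$ by total $Y$-exponent $p=p_1+\dots+p_c$. Write $\delta=\delta'+\delta''$, where $\delta'=\sum_l\partial_{X_l}\otimes\xi_l$ preserves $p$ and $\delta''$, the part containing the $\chi_j$, lowers $p$ by one. With respect to $\delta'$, $T\otimes N$ is a direct sum of copies of the Koszul complex $\Lambda\otimes_kN$, one for each basis monomial in the $Y$'s. The homology of $(\Lambda\otimes N,\delta')$ at $\Lambda^a\otimes N_j$ is $\operatorname{Tor}^P_a(k,N)_{a+j}$, which vanishes for $j\ge1$ by linearity.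

Let $z\in T_i\otimes N_j$ be a nonzero cycle with $j\ge1$. Write $z=\sum z_p$ by $Y$-exponent, and let $p$ be maximal with $z_p\ne0$. The component of $\delta z$ of $Y$-exponent $p$ is $\delta'z_p+\delta''z_{p+1}=\delta'z_p$, so $\delta'z_p=0$. Hence $z_p=\delta'w$ with $w\in T_{i+1}\otimes N_{j-1}$ of $Y$-exponent $p$. The cycle $z-\delta w=(z-z_p)-\delta''w$ has only components of $Y$-exponent $<p$. By induction on $p$ it is zero or a boundary, so $z$ is a boundary.

**Step 3: counting.** For each $h\ge0$ consider the finite complex
$$0\to T_h\otimes N_0\to T_{h-1}\otimes N_1\to\cdots\to T_0\otimes N_h\to0 .$$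
By Step 2 its only homology is at $T_h\otimes N_0$, where it is $\operatorname{Ker}\delta_h$. Comparing Euler characteristics, $\kappa_h=\sum_j(-1)^j\tau_{h-j}\dim_kN_j$. This is the coefficient of $t^h$ in $T(t)H_N(-t)$. $\square$

## 6. The Betti series of $M_N$ and its pole at $-1$

**Theorem A.** Let $N\ne0$ be a linear graded $P$-module annihilated by the quadratic forms in $\operatorname{Ker}\pi$, with Hilbert series $H_N$ and $d=\dim N$. Then
$$\sum_i\beta_i^R(M_N)t^i=\frac{(1+t)^{e-c}}{(1-t)^c}\Big(\frac{1+t}{t}H_N(-t)+\dim N_1-\frac1t\dim N_0\Big),$$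
$$\operatorname{gn}_R(M_N)=\max\{d-\dim R-1,\,0\}.$$

*Proof.* **Step 1: the series.** As $\mathfrak m^2M_N=0$, the reduction in Section 3 applies. Insert $\kappa(t)=T(t)H_N(-t)$ from Lemma 4 into Lemma 2, with $m_0=\dim N_0$, $m_1=\dim N_1$ and $T(t)$ from (3).

**Step 2: the pole.** The module $N$ is a nonzero graded module over the standard graded ring $P$ and lives in degrees $\ge0$. So $H_N(z)=g(z)/(1-z)^d$ with $g\in\mathbb Z[z]$, where $g(1)>0$ is the multiplicity of $N$ (its length if $d=0$). Therefore
$$\sum_i\beta_i(M_N)t^i=\frac{(1+t)^{1+(e-c)-d}\,g(-t)}{t(1-t)^c}+\frac{(1+t)^{e-c}\,(t\dim N_1-\dim N_0)}{t(1-t)^c}.\tag{8}$$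
The left side is a power series, so there is no pole at $0$, and all poles lie in $\{1,-1\}$. Since $e-c=\dim R\ge0$, the second summand has no pole at $-1$. In the first summand, the factor $g(-t)/(t(1-t)^c)$ takes the value $-g(1)/2^c\ne0$ at $t=-1$. So the sum has a pole at $-1$ of order $\max\{d-(e-c)-1,0\}$. Lemma 1 finishes the proof. $\square$

By Theorem A we want $\dim N$ as large as possible. As $N$ is an $A$-module, the largest possible value is $\dim A=e-q$, which would give granularity $(e-q)-(e-c)-1=n-1$. So everything is decided once we know that there is a linear $A$-module of dimension $\dim A$. The module $A$ itself need not be linear over $P$. In fact it is linear only if all $q_j$ vanish, since otherwise its $\operatorname{Tor}_1$ is nonzero in degree $2$.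

## 7. Truncating $A$

For a graded module $L$ let $L_{\ge s}$ be the submodule of elements of degree $\ge s$, and let $L(s)_j=L_{s+j}$. Truncation keeps the dimension and makes the module linear.

**Lemma 5.** Let $L$ be a finitely generated graded $A$-module with $\dim L=d\ge1$. For all $s\gg0$ the $A$-module $N=L_{\ge s}(s)$ is linear over $P$, nonzero, of dimension $d$, and of the same multiplicity as $L$.

*Proof.* **Step 1: choice of $s$.** By Hilbert's syzygy theorem only finitely many of the $\operatorname{Tor}^P_i(k,L)$ are nonzero, and each is finite dimensional. So there is $\rho$ with $\operatorname{Tor}^P_i(k,L)_{i+j}=0$ for all $i$ and all $j>\rho$. Let $s\ge\rho$.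

**Step 2: linearity.** We show that $\operatorname{Tor}^P_i(k,L_{\ge s})_{i+j}=0$ for $j\ne s$; after the shift this is linearity of $N$. Suppose first that $j>s$. In the exact sequence
$$\operatorname{Tor}^P_{i+1}(k,L/L_{\ge s})_{i+j}\to\operatorname{Tor}^P_i(k,L_{\ge s})_{i+j}\to\operatorname{Tor}^P_i(k,L)_{i+j}$$
the right term vanishes as $j>s\ge\rho$. The left term is computed by the Koszul complex, so it is a subquotient of $\Lambda^{i+1}\otimes(L/L_{\ge s})_{j-1}$, which is $0$ as $j-1\ge s$. So the middle term is $0$. Now suppose that $j<s$. Then the middle term is a subquotient of $\Lambda^i\otimes(L_{\ge s})_j=0$.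

**Step 3: size.** The quotient $L/L_{\ge s}$ has finite length. So $L$ and $L_{\ge s}$ have the same Hilbert function in large degrees, and since $d\ge1$ they have the same dimension and multiplicity; the shift changes neither. In particular $N\ne0$. $\square$

**Theorem B.** Let $R$ be a c.i. local ring with $n\ge2$. For all $s\gg0$, the truncation $N=A_{\ge s}(s)$ is linear of dimension $e-q$, and $M=M_N$ satisfies $\operatorname{gn}_R(M)=n-1\ge1$. More precisely, with $e(A)$ the multiplicity of $A$,
$$\beta^{R,M}_{\mathsf{even}}(x)-\beta^{R,M}_{\mathsf{odd}}(x)=-\frac{2^{1-c}\,e(A)}{(n-2)!}\,x^{n-2}+(\text{lower order terms}).$$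

In particular, if $n\ge2$, then $R$ has a finite length module $M$ with $\mathfrak m^2M=0$ and a non-polynomial Betti sequence of maximal granularity $n-1$. Both questions are answered affirmatively. There are no assumptions on $k$ (finite fields, characteristic $2$ and mixed characteristic are allowed), and $R$ need not be complete.

*Proof.* We have $\dim A=e-q\ge c-q=n\ge2$, so Lemma 5 applies to $L=A$. For $s\gg0$ the module $N=A_{\ge s}(s)$ is linear of dimension $e-q$, and it is annihilated by the quadratic forms in $\operatorname{Ker}\pi$ because it is an $A$-module. By Theorem A,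
$$\operatorname{gn}_R(M_N)=\max\{(e-q)-(e-c)-1,\,0\}=n-1\ge1 .$$
For the leading term, the exponent of $1+t$ in the first summand of (8) is $1+(e-c)-(e-q)=-(n-1)$. So, in the notation of Lemma 1, $v=n-1$ and $B_{n-1}=-g(1)/2^c$. By Lemma 5, $g(1)=e(N)=e(A)$. The leading term is therefore $\frac{2B_{n-1}}{(n-2)!}x^{n-2}=-\frac{2^{1-c}e(A)}{(n-2)!}x^{n-2}$. $\square$

## 8. All granularities between $0$ and $n-1$

**Theorem C.** For every c.i. local ring $R$, the set of granularities of $R$-modules is exactly $\{0,1,\dots,\max\{n-1,0\}\}$. Every positive value is attained by a finite length module $M$ with $\mathfrak m^2M=0$. The following are equivalent: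

1. all finitely generated $R$-modules have eventually polynomial Betti sequences;
2. all finitely generated $R$-modules $M$ with $\mathfrak m^2M=0$ have eventually polynomial Betti sequences;
3. $\operatorname{codim}\operatorname{q}R\ge\operatorname{codim}R-1$.

*Proof.* **Step 1: the values.** By the known bound (1), all granularities lie in the stated set. The value $0$ is attained by $R$, which is free. Let $1\le g\le n-1$. To realize $g$ we cut $A$ down to the right dimension. Put $d=g+\dim R+1$. Then
$$1\le d\le(n-1)+(e-c)+1=e-q=\dim A .$$
Choose a homogeneous system of parameters $\theta_1,\dots,\theta_{\dim A}$ of $A$. The graded quotient $L=A/(\theta_1,\dots,\theta_{\dim A-d})$ has dimension $d$. By Lemma 5, $N=L_{\ge s}(s)$ is linear of dimension $d$ for $s\gg0$, and it is an $A$-module. By Theorem A, $M_N$ has granularity $d-\dim R-1=g$. It has finite length and $\mathfrak m^2M_N=0$.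

**Step 2: the equivalences.** $(1)\Rightarrow(2)$ is trivial. For $(2)\Rightarrow(3)$, suppose that (3) fails, that is, $n\ge2$. Then Theorem B gives a module $M$ with $\mathfrak m^2M=0$ and a non-polynomial Betti sequence, so (2) fails. For $(3)\Rightarrow(1)$, if $n\le1$, the bound (1) says that every granularity is $0$. $\square$

## 9. The ring $k[[x,y,z]]/(x^2,\,xy+z^3,\,y^4)$, and three remarks

We return to $R_3$, where $R/\mathfrak m^2$ failed. Here $(e,c,q,n)=(3,3,1,2)$, and we write $A=k[x,y,z]/(x^2,xy)$. The ideal is $x\cdot(x,y)$, so $A$ has the minimal resolution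
$$0\to P(-3)\to P(-2)^2\to P\to A\to0,$$
where the left map is given by the syzygy $(y,-x)$ of $(x^2,xy)$. So $\operatorname{Tor}^P_i(k,A)_{i+j}=0$ for $j>1$. We can take $\rho=1$ and $s=1$ in Lemma 5. The Hilbert series is
$$H_A(z)=\frac{1-2z^2+z^3}{(1-z)^3}=\frac{1+z-z^2}{(1-z)^2}=1+3z+4z^2+5z^3+\cdots,$$
so for $N=A_{\ge1}(1)$ we get $H_N(z)=3+4z+5z^2+\cdots=\dfrac{3-2z}{(1-z)^2}$. The module $M=M_N$ is familiar: since $\operatorname{gr}R$ and $A$ agree in degrees $\le2$, the module $\mathfrak m/\mathfrak m^3$ has the same multiplication map, so $M\cong\mathfrak m/\mathfrak m^3$. Theorem A gives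
$$\sum_i\beta_i(M)t^i=\frac1{(1-t)^3}\Big(\frac{1+t}{t}\cdot\frac{3+2t}{(1+t)^2}+4-\frac3t\Big)=\frac{3+4t}{(1-t)^3(1+t)},$$
with a simple pole at $-1$. So $\operatorname{gn}_R(M)=1=n-1$. Expanding, $\beta_i(M)=3,10,20,34,51,72,\dots$, with
$$\beta_{\mathsf{even}}(x)=\tfrac14(x+2)(7x+6),\qquad\beta_{\mathsf{odd}}(x)=\tfrac14(x+1)(7x+13),\qquad\beta_{\mathsf{even}}-\beta_{\mathsf{odd}}=-\tfrac14 .$$
This agrees with Theorem B, since $e(A)=g(1)=1$ and $-2^{1-3}\cdot1/0!=-\frac14$.

As an independent check of $\beta_1=10$, count generators of $W'\subset R^3$. The space $W'/\mathfrak m^2R^3=\operatorname{Ker}(P_1\otimes N_0\to N_1)$ has dimension $9-4=5$. Of the $12$ dimensions of $\mathfrak m^2R^3/\mathfrak m^3R^3=A_2\otimes N_0$, those in $\mathfrak mW'$ are the degree $2$ relations of $N$ over $A$ that come from degree $1$ relations. By linearity these are all the degree $2$ relations, and they form a space of dimension $12-\dim N_2=12-5=7$. So $W'$ needs $5+12-7=10$ generators.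

**Remark 6.** The sign in Theorem B is not forced. If $M'$ is the first syzygy of $M$, then $\beta_i(M')=\beta_{i+1}(M)$ for $i\ge0$, so the difference $\beta_{\mathsf{even}}-\beta_{\mathsf{odd}}$ for $M'$ at $x$ is minus that for $M$ at $x+1$. The granularity is still $n-1$ and the leading coefficient changes sign, so both signs occur.

**Remark 7.** If $q=0$, all quadratic forms in $\operatorname{Ker}\pi$ vanish, because $P$ is a domain. Then $A=P$ is already linear, one may take $s=0$, and $M_N=R/\mathfrak m^2$. This explains why the first guess passed on $R_1$.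

**Remark 8.** The modules constructed here are in general not cyclic; the one above needs three generators. Nothing in these notes concerns cyclic modules of maximal granularity over an arbitrary given $R$.
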